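
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}

\title{Counterexamples to the Weak Target Conjecture in graph pebbling}


\begin{abstract}
The Weak Target Conjecture asserts that in graph pebbling a demand of $t$ pebbles, spread over the
vertices in any way, never requires more pebbles than a demand of $t$ pebbles on one worst vertex:
$\pi(G,D)\le\pi_{|D|}(G)$. We disprove it. There is a graph on $203$ vertices for which it fails when $D$
asks for one pebble on each of two vertices. For every size $t=|D|\ge2$ it can fail by a constant
factor; for $t=2$ every factor below $8/7$ occurs as a lower bound for $\pi(G,D)/\pi_2(G)$. In the other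
direction, $\pi(G,D)\le(2-\frac1t)\pi_t(G)$ always holds with $t=|D|$, and each fixed graph has only finitely
many targets that violate the conjectured inequality.
\end{abstract}

\section{Introduction}

Let $G$ be a finite connected graph. A \emph{configuration} on $G$ is a function
$C\colon V(G)\to\mathbb Z_{\ge0}$; we think of $C(v)$ pebbles lying on $v$, and call
$|C|=\sum_vC(v)$ its size. A \emph{pebbling move} removes two pebbles from one vertex and places one
pebble on an adjacent vertex. A \emph{target} is a function $D\colon V(G)\to\mathbb Z_{\ge0}$ with
$|D|=\sum_vD(v)\ge1$; it demands $D(v)$ pebbles on each $v$. The configuration $C$ is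
\emph{$D$-solvable} if pebbling moves lead from $C$ to some $C'$ with $C'(v)\ge D(v)$ for all $v$.
The \emph{$D$-pebbling number} $\pi(G,D)$ is the least $m$ such that every configuration of $m$
pebbles is $D$-solvable. It exists, since a vertex holding $|D|\,2^{\mathrm{diam}(G)}$ pebbles can serve
all demands by itself; and every configuration of more than $\pi(G,D)$ pebbles is $D$-solvable too,
since extra pebbles do no harm.

For a vertex $v$ and $t\ge1$ let $v^t$ be the target demanding $t$ pebbles on $v$ and none elsewhere,
and put
\[
\pi_t(G)=\max_{v\in V(G)}\pi(G,v^t).
\]

Each step that a pebble travels halves the supply, so a pebble at distance $\delta$ costs $2^\delta$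
pebbles from a single pile. The number $\pi_t(G)$ measures the cost of sending $t$ pebbles to the worst
place. If the $t$ demands are spread over several vertices, some of them should be closer to the supply,
and one expects the cost to go down. The single edge $xy$ already shows this. Two pebbles on $y$ may
require $4$ pebbles (three pebbles on $x$ do not suffice), whereas one pebble on each of $x,y$ requires
only $3$: from three pebbles on $x$ a single move produces one on each vertex. Concentrating the whole
demand on the worst vertex looks like the worst thing one can do, and this is the content of the following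
conjecture, which we take from \cite{ABBH}.

\medskip
\noindent\textbf{Weak Target Conjecture.} \emph{Every graph $G$ satisfies
$\pi(G,D)\le\pi_{|D|}(G)$ for every target $D$.}
\medskip

It is known to hold when $G$ is a tree, a cycle, a complete graph, a cube, a $2$-path, or a Kneser graph
$K(m,2)$. We show that it is false in general, already for $|D|=2$.

\begin{theorem}\label{thm:main}
There is a connected graph $G$ on $203$ vertices and a target $D$ with one pebble on each of two vertices
$u,v$ such that
\[
\pi_2(G)\le 281\,878\,528<284\,225\,770\le\pi(G,D).
\]
\end{theorem}

The failure is not confined to small targets or to lower-order terms.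

\begin{theorem}\label{thm:factor}
For every $t\ge2$ and $\varepsilon>0$ there are a connected graph $G$ and a target $D$ with $|D|=t$ and
\[
\frac{\pi(G,D)}{\pi_t(G)}\ \ge\ \frac1{1-\frac12\left(1-\frac1t\right)^t}-\varepsilon .
\]
\end{theorem}

For $t=2$ the right-hand side is $\frac87-\varepsilon$; as $t\to\infty$ its main term tends to
$2e/(2e-1)\approx1.225$. Two further results limit how badly the conjecture can fail.

\begin{theorem}\label{thm:upper}
For every connected graph $G$ and every target $D$ with $|D|=t$,
\[
\pi(G,D)\le\left(2-\tfrac1t\right)\pi_t(G).
\]
For $t=2$, moreover,
$\pi(G,D)\le\max\{\pi_2(G),\ \pi_1(G)+\lfloor\pi_2(G)/2\rfloor\}<\frac32\pi_2(G)$.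
\end{theorem}

\begin{theorem}\label{thm:eventual}
For every connected graph $G$ there is a number $K(G)$ such that $\pi(G,D)\le\pi_{|D|}(G)$ for every target
$D$ with $\max_vD(v)\ge K(G)$. In particular, only finitely many targets on $G$ violate this inequality.
\end{theorem}

Thus violations exist for every size $t\ge2$ as $G$ varies, but only finitely many on each graph. The
supremum of $\pi(G,D)/\pi_2(G)$ over all $G$ and all $D$ with $|D|=2$ lies in $[\frac87,\frac32]$.

Section~\ref{sec:tools} collects two tools. Section~\ref{sec:idea} shows the idea behind the
counterexamples on a $3\times3$ array. The graphs are built in Section~\ref{sec:graph}, and Sections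
\ref{sec:lower} and~\ref{sec:upper} bound their pebbling numbers from below and above; Theorems
\ref{thm:main} and~\ref{thm:factor} follow in Section~\ref{sec:proofs} by choosing parameters. Theorems
\ref{thm:upper} and~\ref{thm:eventual} are proved in Sections \ref{sec:const} and~\ref{sec:eventual},
which use only Section~\ref{sec:tools}.

Throughout, $d(\cdot,\cdot)$ is graph distance and the length of a path is its number of edges.

\section{Two tools}\label{sec:tools}

\paragraph{Pebble trees.} A proof that a configuration is \emph{not} solvable must control all sequences of
moves. For this we record the ancestry of each pebble. Make the pebbles distinguishable: a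
move from $y$ to $z$ destroys two pebbles on $y$ and creates a new pebble on $z$, whose \emph{children}
are the two destroyed pebbles. Following children down, every pebble $P$ that ever exists becomes the
root of a finite binary tree. Each node of the tree is either an initial pebble, and then a leaf, or has
exactly two children; these lie on one common vertex, adjacent to the vertex of the node. Let $L(P)$ be
the set of leaves, a set of initial pebbles. For a leaf $\lambda$ we write $d(\lambda,v)$ for the
distance from the vertex on which $\lambda$ lies to $v$.

\begin{lemma}\label{lem:trees}
\begin{enumerate}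
\item[(a)] The pebbles $L(P)$ alone suffice to produce $P$; all other initial pebbles can stay untouched.
\item[(b)] We have $\sum_{\lambda\in L(P)}2^{-\mathrm{depth}(\lambda)}=1$. If $P$ lies on $v$, then
$\sum_{\lambda\in L(P)}2^{-d(\lambda,v)}\ge1$.
\item[(c)] If neither of two pebbles lies in the tree of the other, their trees are disjoint. This
applies to distinct pebbles present at the same time, and to incomparable nodes of one tree.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Perform only the moves that create nodes of the tree of $P$, in their original order. (b) The sum is
$1$ for a one-node tree, and replacing a leaf by an inner node with two leaves below it does not change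
it. A chain from the root to $\lambda$ is a walk in $G$ from $v$ to the vertex of $\lambda$, so
$\mathrm{depth}(\lambda)\ge d(\lambda,v)$. (c) A pebble is destroyed at most once, so it is a child of
at most one pebble. From a common node of two trees there is therefore only one chain of successive
parents, and both roots lie on it, so one root lies in the tree of the other. For pebbles present
together this is impossible unless they are equal, because proper descendants have been destroyed.
\end{proof}

\paragraph{Greedy moves.} For proofs of solvability we mostly use the following lemma.

\begin{lemma}\label{lem:greedy}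
Let $F$ be a connected graph, $r\in V(F)$, $C$ a configuration on $F$, and
$W=\sum_zC(z)2^{-d_F(z,r)}$. Then at least $W-|V(F)|$ pebbles can be moved to $r$. If $F$ is a path with
end $r$, then more than $W-1$ pebbles can be moved to $r$; so at least $j$ can, for every integer $j\le W$.
\end{lemma}

\begin{proof}
While some $z\ne r$ has at least two pebbles, move from $z$ to a neighbor closer to $r$. This preserves
$W$, because $2\cdot2^{-\delta}=2^{-(\delta-1)}$. The number of pebbles drops, so the process stops, with
at most one pebble on each $z\ne r$ and hence at least $W-\sum_{z\ne r}2^{-d_F(z,r)}$ pebbles on $r$. The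
subtracted sum is at most $|V(F)|$, and for a path with end $r$ it is less than $\sum_{j\ge1}2^{-j}=1$.
\end{proof}

Here the pebbles on $r$ at the end include those that were there from the start. In particular,
$j2^\delta$ pebbles on a vertex at distance $\delta$ from $w$ put $j$ pebbles on $w$.

\section{The idea: a three by three array}\label{sec:idea}

Forget graphs for a moment and consider mass spread over the nine cells $(i,j)$, $1\le i,j\le3$, of a square
array. The mass is to pay for \emph{orders}. A $u$-order picks one of the three rows, its
\emph{discounted} row, and must then collect total value $1$, where mass from the discounted row counts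
half and all other mass counts in full. A $v$-order does the same with a discounted column. Mass spent on
one order is not available for another. In the graph below, a $u$-order will be one pebble on the vertex $u$,
and a $v$-order one pebble on $v$.

\emph{Two $u$-orders: total mass $2$ always suffices.} Let $T_1\ge T_2\ge T_3$ be the row sums, after
relabeling, with $T_1+T_2+T_3=2$. Then $T_2\le1$ and $T_1+T_2\ge\frac43$, so $0\le1-T_2\le T_1$. Let the
first order discount row $3$ and take all of row $2$ and mass $1-T_2$ from row $1$: value $1$. Let the second
order discount row $2$ and take all that is left, namely row $3$ and the rest of row $1$: value $2-1=1$. No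
mass is ever used at half value.

\emph{One $u$-order and one $v$-order: total mass $2$ may be too little.} Put the same mass $A$ on each
of the nine cells. If the $u$-order discounts row $k$ and the $v$-order discounts column $k'$, then mass
on the cell $(k,k')$ counts half for either order (Figure~\ref{fig:array}). The two orders together
collect at most $8A+\frac12A=\frac{17}2A$, so we need $A\ge\frac4{17}$ and total mass
$9A\ge\frac{36}{17}>2$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.7]
\fill[gray!30] (0,1) rectangle (3,2);
\fill[gray!30] (1,0) rectangle (2,3);
\fill[gray!80] (1,1) rectangle (2,2);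
\draw (0,0) grid (3,3);
\node at (1.5,-0.55) {one $u$-order, one $v$-order};
\begin{scope}[shift={(8,0)}]
\fill[gray!30] (0,1) rectangle (3,2);
\fill[gray!30] (0,0) rectangle (3,1);
\draw (0,0) grid (3,3);
\node at (1.5,-0.55) {two $u$-orders};
\end{scope}
\end{tikzpicture}
\caption{Each order discounts one line of the array (shaded). Left: a discounted row and a discounted
column always meet, and the dark cell is worth only half to both orders. Right: two $u$-orders may
discount two different rows, and then every cell is worth full value to at least one order.}
\label{fig:array}
\end{figure}

So asking for two of the \emph{same} item is cheaper than asking for two \emph{different} items: equal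
orders can choose discounted lines that do not meet, different orders cannot.

A graph that imitates this game must do three things. First, a pebble on $u$ has to commit to one row.
We give $u$ three long \emph{tails}, each ending in a \emph{hub}; hub $s_k$ is adjacent to the cells
outside row $k$ and is one step farther from row $k$. A pebble that reaches $u$ without having been made
from pebbles on $u$ or $v$ comes through one tail. Second, rounding losses and pebbles in unexpected places
must be negligible. We hang a long \emph{pendant path} on each cell. A pile at the far end of such a path
must be very large to pay for one pebble on $u$, so that rounding losses hardly matter, while a far smaller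
pile on any vertex off the pendant paths already settles the matter alone. Third, since $\pi_2$ is a maximum
over all vertices, no vertex may be a more expensive place for two pebbles than $u$ and $v$, up to negligible
terms. The lengths of the paths, and two cliques that keep distances short, take care of this.

For larger targets we use a $t$-dimensional array $[k]^t$. A pebble on the $a$-th demanded vertex
chooses a set $S$ of $\ell$ values of the $a$-th coordinate, and counts the other $k-\ell$ values at
half. A fraction $(1-\ell/k)^t$ of all cells is then discounted for all $t$ pebbles. We want $\ell/k$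
small, but $t$ pebbles on one vertex must still be obtainable without waste. Lemma~\ref{lem:split} shows
that $k=t(\ell-1)+1$ allows this; for $t=\ell=2$ this is the $3\times3$ array.

\section{The graphs}\label{sec:graph}

Fix integers $t,\ell\ge2$ and $b\ge1$. Let
\[
k=t(\ell-1)+1,\quad R=k^t,\quad h=t\binom k\ell,\quad N=b+2,\quad Q=2^{N+b+1},\quad
\rho=\tfrac12\left(1-\tfrac\ell k\right)^t ,
\]
and $[k]=\{1,\dots,k\}$. Note that $k-\ell=(t-1)(\ell-1)>0$ and $N\ge3$. The graph $G=G(t,\ell,b)$ consists
of the following parts.
\begin{itemize}
\item \emph{Cells} $p_x$, one for each $x=(x_1,\dots,x_t)\in[k]^t$.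
\item \emph{Hubs} $s_{a,S}$, one for each $a\in[t]$ and each $\ell$-subset $S$ of $[k]$. All $h$ hubs form a
clique. The cell $p_x$ is adjacent to $s_{a,S}$ if and only if $x_a\in S$.
\item \emph{Terminals} $u_1,\dots,u_t$, forming a clique on $U=\{u_1,\dots,u_t\}$.
\item \emph{Tails}: a path of length $N$ from each $s_{a,S}$ to $u_a$, all of them internally disjoint.
\item \emph{Pendant paths}: for each $x$ a path $\Pi_x$ of length $b$ that starts at $p_x$ and ends in a
vertex $\hat x$, called a \emph{tip}.
\end{itemize}
The target $D$ demands one pebble on each terminal, so $|D|=t$. Counting each $\Pi_x$ with its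
cell, and each tail with its hub but without its terminal, we get
\[
|V(G)|=R(b+1)+hN+t .
\]
For $t=\ell=2$ the graph has $9$ cells and $6$ hubs, and the hub $s_{a,S}$ with $S=[3]\setminus\{i\}$ is
adjacent to the cells with $x_a\ne i$: the case $a=1$ discounts row $i$ and the case $a=2$ discounts
column $i$.

When $x_a\in S$, the route from a tip to a terminal is
\[
\hat x\ \xrightarrow{\ b\ }\ p_x\ \xrightarrow{\ 1\ }\ s_{a,S}\ \xrightarrow{\ N\ }\ u_a,
\]
so $Q$ is the number of pebbles on $\hat x$ that pays for one pebble on $u_a$. It plays the role of one
unit of mass in Section~\ref{sec:idea}.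

Call the vertices of $\Pi_x$ other than $p_x$ its \emph{outer} vertices. The \emph{core} is the set of all
vertices of $G$ that are not outer vertices of a pendant path.

\begin{lemma}\label{lem:dist}
\begin{enumerate}
\item[(a)] The distance $d(s_{a,S},\hat x)$ is $b+1$ if $x_a\in S$, and $b+2$ otherwise.
\item[(b)] Any two core vertices are at distance at most $N+1$.
\item[(c)] Every vertex outside $\Pi_x$ is at distance at most $N+1$ from $p_x$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Every route from $\hat x$ to a hub passes through $p_x$. If $x_a\in S$, then $p_x$ is adjacent to
$s_{a,S}$. Otherwise it is not, but it is adjacent to some hub, which is adjacent to $s_{a,S}$.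

(b) Every cell is adjacent to a hub, and hubs are pairwise adjacent. So two cells are at distance at most
$3\le N+1$, a cell and a hub at distance at most $2$, and two hubs at distance at most $1$. A cell and an
interior vertex of a tail, at distance $\alpha\le N-1$ from the hub of that tail, are at distance at most
$\alpha+2\le N+1$. A cell $p_x$ and a terminal $u_a$ are at distance at most $1+N$: use a hub $s_{a,S}$
with $x_a\in S$. A hub and a vertex on a tail (terminals included) are at distance at most $1+N$. Two
vertices of the same tail are at distance at most $N$. Finally, take vertices on different tails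
(terminals included) at distances $\alpha,\beta$ from the respective hubs. Going through the hubs takes
at most $\alpha+\beta+1$ steps, and going through the terminals at most $(N-\alpha)+(N-\beta)+1$. The
smaller of these two numbers is at most their average, $N+1$.

(c) For core vertices this is (b). An outer vertex of another pendant path is at distance at most $b$
from its cell, and this cell is at distance at most $3$ from $p_x$; together at most $b+3=N+1$.
\end{proof}

The clique on $U$ is needed in (b) to bring far ends of different tails together. It also allows pebbles
to travel between terminals, which the lower bound has to take into account. Part (c) is where $N\ge b+2$ is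
used.

\section{The lower bound}\label{sec:lower}

\begin{proposition}\label{prop:lower}
Let $A$ be the largest integer smaller than $\dfrac{tQ}{R(1-\rho)}$. The configuration with $A$ pebbles
on each tip $\hat x$, and none elsewhere, is not $D$-solvable. Hence
\[
\pi(G,D)\ \ge\ RA+1\ >\ \frac{tQ}{1-\rho}-R .
\]
\end{proposition}

\begin{proof}
Suppose it is $D$-solvable, and let $P_a$ be a final pebble on $u_a$, for $a\in[t]$. By
Lemma~\ref{lem:trees}(c) the sets $L(P_1),\dots,L(P_t)$ are disjoint. We want to show that each $P_a$
obeys the rules of Section~\ref{sec:idea}: it picks one set $S_a$, its leaves on tips $\hat x$ with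
$x_a\notin S_a$ count only half, and the total count must be at least $Q$.

\emph{Fresh pebbles.} The difficulty is that a pebble on $u_a$ might be made from pebbles that have already
visited $U$, perhaps at different terminals and through different tails. So we first look at first arrivals.
Call a pebble \emph{fresh} if it lies on a vertex of $U$ and none of its proper descendants does. Every
pebble on $U$ has a fresh pebble in its tree: take a deepest node lying on $U$. Since no initial pebble
lies on $U$, a fresh pebble is never a leaf.

Let $F$ be fresh, on $u_a$. Its two children lie on a common neighbor of $u_a$ outside $U$, that is, on the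
last interior vertex of the tail from some $s_{a,S}$. A chain from the root $F$ to a leaf is a walk in $G$
that enters this tail from $u_a$, avoids $U$ afterwards, and ends at some tip $\hat x$. So it passes through
$s_{a,S}$ and has length at least $N+d(s_{a,S},\hat x)$. With Lemma~\ref{lem:dist}(a) and the identity
$\sum2^{-\mathrm{depth}}=1$ we obtain
\begin{equation}\label{eq:fresh}
\sum_{\lambda\in L(F)}\omega(\lambda)\ \ge\ 2^{N+b+1}=Q,\qquad
\omega(\lambda)=\begin{cases}1&\text{if $\lambda$ lies on $\hat x$ with }x_a\in S,\\
\frac12&\text{if $\lambda$ lies on $\hat x$ with }x_a\notin S.\end{cases}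
\end{equation}
In particular $|L(F)|\ge Q$.

\emph{Pebbles that are not fresh.} Suppose $P_a$ is not fresh. Its tree contains a fresh pebble
$F\ne P_a$. The sibling of $F$ lies on the same vertex as $F$, hence on $U$, and so its tree contains a
fresh pebble too. This one is incomparable with $F$, so the two leaf sets are disjoint and
$|L(P_a)|\ge2Q$. Thus if we give \emph{every} leaf of $P_a$ weight $\frac12$, the total weight
is still at least $Q$. Passing through $U$ more than once does not help.

\emph{Conclusion.} If $P_a$ is fresh, let $S_a$ be the set $S$ of its tail and weight $L(P_a)$ as in
\eqref{eq:fresh}. If not, choose $S_a$ arbitrarily and give all leaves of $P_a$ weight $\frac12$. The total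
weight of $L(P_1)\cup\dots\cup L(P_t)$ is at least $tQ$. On the other hand all weights are at most $1$, and
every leaf on a tip $\hat x$ with $x_a\notin S_a$ for all $a$ has weight $\frac12$, whichever $L(P_a)$ it
belongs to. There are $(k-\ell)^t$ such tips, so
\[
tQ\ \le\ A\left(R-\tfrac12(k-\ell)^t\right)=AR(1-\rho)\ <\ tQ,
\]
a contradiction. The stated bounds follow, since $A\ge\frac{tQ}{R(1-\rho)}-1$.
\end{proof}

\section{The upper bound}\label{sec:upper}

To bound $\pi_t(G)$ we have to place $t$ pebbles on an arbitrary vertex. For a terminal $u_a$ this
is where the choice of $k$ matters: an arbitrary supply, sorted into $k$ classes by the value of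
$x_a$, must be split into $t$ full batches, each using only $\ell$ classes. For $t=\ell=2$ we did this
by hand in Section~\ref{sec:idea}.

\begin{lemma}\label{lem:split}
Let $t\ge1$, $\ell\ge2$, $k=t(\ell-1)+1$ and $B\ge1$ be integers, and let $T_1,\dots,T_k$ be nonnegative
integers with $\sum_iT_i\ge tB$. Then there are $\ell$-subsets $S_1,\dots,S_t$ of $[k]$ and integers
$y_{g,i}\ge0$, for $g\in[t]$ and $i\in S_g$, such that $\sum_{i\in S_g}y_{g,i}=B$ for every $g$ and
$\sum_{g:\,i\in S_g}y_{g,i}\le T_i$ for every $i$.
\end{lemma}

\begin{proof}
Decreasing some $T_i$, we may assume $\sum_iT_i=tB$. We use induction on $t$. For $t=1$ we have $k=\ell$,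
and $S_1=[k]$ works. Let $t\ge2$. The plan is to find a batch that exhausts $\ell-1$ classes completely
and takes the rest from one more class; then $k-(\ell-1)=(t-1)(\ell-1)+1$ classes remain, which is the right
number for $t-1$.

Sort the classes so that $T_1\le\dots\le T_k$, write $T(X)=\sum_{i\in X}T_i$, and slide the window
$W_j=\{j+1,\dots,j+\ell\}$ from $j=0$ to $j=k-\ell$. The last window contains the $\ell$ largest classes,
so $T(W_{k-\ell})\ge\frac\ell k\,tB\ge B$, because $\ell t\ge k$. Let $j$ be minimal with $T(W_j)\ge B$,
and let $X=\{j+1,\dots,j+\ell-1\}$. Then $T(X)<B$. Indeed, if $j\ge1$, then $X\subset W_{j-1}$ and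
$T(W_{j-1})<B$. If $j=0$, then $X$ consists of the $\ell-1$ smallest classes, and
$T(X)\le\frac{\ell-1}k\,tB<B$, because $k>t(\ell-1)$.

Take $S_1=W_j$, and form the first batch from all of the classes in $X$ together with $B-T(X)$ units of
class $j+\ell$. These are available, since $T(X)+T_{j+\ell}=T(W_j)\ge B$. The classes outside $X$ have
remaining total $(t-1)B$, and the induction hypothesis applies to them.
\end{proof}

\begin{proposition}\label{prop:upper}
With $E=(2R+2h+2t)\,2^b+t\,|V(G)|\,2^{N+1}$ we have $\pi_t(G)\le tQ+E$.
\end{proposition}

\begin{proof}
Let $|C|\ge tQ+E$ and let $w$ be any vertex. We show that $C$ is $w^t$-solvable.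

\medskip\noindent\emph{Case 1: $w$ is in the core.} If some core vertex holds at least $t2^{N+1}$
pebbles, they alone put $t$ pebbles on $w$, by Lemma~\ref{lem:dist}(b). Otherwise the core
holds at most $t|V(G)|2^{N+1}$ pebbles, and the outer vertices of the pendant paths hold at least
$tQ+(2R+2h)2^b$.

If the outer vertices of $\Pi_x$ hold $m_x$ pebbles, then more than $m_x/2^b-1$ pebbles can be brought to
$p_x$, by Lemma~\ref{lem:greedy} for the path $\Pi_x$ with end $p_x$. Since $Q/2^b=2^{N+1}$, the number of
pebbles brought to the $R$ cells is at least
\[
\frac{tQ+(2R+2h)2^b}{2^b}-R\ =\ t2^{N+1}+R+2h .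
\]
Pair up the pebbles on each cell, wasting at most one per cell, and call each pair a \emph{token}. A token at
$p_x$ can be turned into one pebble on any chosen neighbor of $p_x$. The number $\tau$ of tokens
satisfies
\[
\tau\ \ge\ \tfrac12\left(t2^{N+1}+R+2h-R\right)=t2^N+h .
\]

\emph{The target $w=u_a$.} Let $T_i$ be the number of tokens at cells with $x_a=i$, so that
$\sum_iT_i=\tau\ge t2^N$. Apply Lemma~\ref{lem:split} with $B=2^N$. For each $g\in[t]$ and $i\in S_g$
send $y_{g,i}$ tokens from cells with $x_a=i$ to the hub $s_{a,S_g}$, which is adjacent to these cells. Each
batch puts $2^N$ pebbles on its hub, and these put one pebble on $u_a$ at the other end of the tail. In total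
$t$ pebbles reach $u_a$.

For all other core vertices we have a factor of $2$ to spare, which pays for the extra step from cells not
adjacent to the hub that we need.

\emph{The target $w$ on the tail from $s=s_{a,S}$, at distance $\alpha\le N-1$ from $s$} (for
$\alpha=0$ this is the hub itself). Cells adjacent to $s$ send their tokens, say $\sigma$ of them, to $s$.
Every other cell sends its tokens to some adjacent hub, and these hubs, fewer than $h$ in number, forward
half of what they received, rounded down, to $s$. So $s$ gets at least
\[
\sigma+\tfrac12(\tau-\sigma-h)\ \ge\ \tfrac12(\tau-h)\ \ge\ t2^{N-1}\ \ge\ t2^\alpha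
\]
pebbles, and $t$ pebbles reach $w$.

\emph{The target $w$ a cell.} As just shown, we can put $t2^{N-1}\ge2t$ pebbles on a hub adjacent to
$w$. From there $t$ pebbles reach $w$.

\medskip\noindent\emph{Case 2: $w$ is an outer vertex of $\Pi=\Pi_x$.} Let $p=p_x$. If $\Pi$ holds at
least $t2^{b+1}$ pebbles, then one of the two subpaths of $\Pi$ that end at $w$ holds at least $t2^b$ of
them, all within distance $b$ of $w$, and Lemma~\ref{lem:greedy} puts $t$ pebbles on $w$. Otherwise more
than $tQ+E-t2^{b+1}$ pebbles lie outside $\Pi$, at distance at most $N+1$ from $p$ by
Lemma~\ref{lem:dist}(c). Deleting the outer vertices of $\Pi$ does not change these distances. By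
Lemma~\ref{lem:greedy} in the remaining graph, at least
\[
\frac{tQ+E-t2^{b+1}}{2^{N+1}}-|V(G)|\ \ge\ \frac{tQ+t|V(G)|2^{N+1}}{2^{N+1}}-|V(G)|\ \ge\
\frac{tQ}{2^{N+1}}\ =\ t2^b
\]
pebbles reach $p$. Since $d(p,w)\le b$, they put $t$ pebbles on $w$.
\end{proof}

\section{Proofs of Theorems \ref{thm:main} and \ref{thm:factor}}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $t=\ell=2$ and $b=12$, and write $u=u_1$, $v=u_2$. Then $k=3$, $R=9$, $h=6$, $N=14$, $Q=2^{27}$ and
$\rho=\frac12\cdot\frac19=\frac1{18}$. The number of vertices is $9\cdot13+6\cdot14+2=203$.

We have $R(1-\rho)=\frac{17}2$, so Proposition~\ref{prop:lower} uses the largest integer $A$ below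
$4Q/17$. Since $4Q=536\,870\,912=17\cdot31\,580\,641+15$, this is $A=31\,580\,641$, and
$\pi(G,D)\ge9A+1=284\,225\,770$.

In Proposition~\ref{prop:upper},
$E=34\cdot2^{12}+2\cdot203\cdot2^{15}=139\,264+13\,303\,808=13\,443\,072$, and therefore
$\pi_2(G)\le2^{28}+13\,443\,072=281\,878\,528$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:factor}]
Fix $t$ and $\ell$ and let $b\to\infty$. Then $R$, $h$ and $\rho$ are fixed, $|V(G)|=O(b)$, and
$Q=2^{2b+3}$. So $E=O(b2^b)=o(Q)$, and Propositions \ref{prop:lower} and~\ref{prop:upper} give
\[
\liminf_{b\to\infty}\frac{\pi(G,D)}{\pi_t(G)}\ \ge\
\lim_{b\to\infty}\frac{tQ/(1-\rho)-R}{tQ+E}\ =\ \frac1{1-\rho}.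
\]
Now let $\ell\to\infty$. Then $\ell/k=\ell/(t\ell-t+1)\to1/t$, so $\rho\to\frac12(1-\frac1t)^t$. Given
$\varepsilon>0$, choose first $\ell$ and then $b$ large enough.
\end{proof}

\section{A factor below two always suffices}\label{sec:const}

The proof of Theorem~\ref{thm:upper} fills the demands one at a time. One pebble on $v$ may be expensive,
but if there are enough pebbles to produce $t$ of them on $v$, then the cheapest of these $t$ costs at most the
average.

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Write $\pi_j=\pi_j(G)$. For $t=1$ the claim is $\pi(G,D)\le\pi_1$, which holds by definition. Let $t\ge2$,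
$f=\lfloor\pi_t/t\rfloor$ and
\[
m=\max\{\pi_t+(t-2)f,\ \pi_1+(t-1)f\}.
\]
We show first that $\pi(G,D)\le m$. Start with $m$ pebbles. As long as at least $\pi_t$ initial pebbles
are untouched, one pebble can be put on any given vertex $v$ using at most $f$ of them. Indeed, select
exactly $\pi_t$ untouched pebbles. They can produce $t$ pebbles on $v$. The leaf sets of these $t$
pebbles are disjoint subsets of the selected $\pi_t$ pebbles, so one of them has at most $f$ elements. By
Lemma~\ref{lem:trees}(a) this set alone produces a pebble on $v$, and nothing else is touched.

Serve $t-1$ of the $t$ demanded pebbles in this way, setting each pebble aside once it is in place.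
Before each of these steps at least $m-(t-2)f\ge\pi_t$ untouched pebbles remain. Afterwards at least
$m-(t-1)f\ge\pi_1$ remain, and they serve the last demand.

It remains to estimate $m$. Since $f\le\pi_t/t$ and $\pi_1\le\pi_t$, the two terms are at most
$(2-\frac2t)\pi_t$ and $(2-\frac1t)\pi_t$, respectively.

For $t=2$ we have $m=\max\{\pi_2,\ \pi_1+\lfloor\pi_2/2\rfloor\}$, and $m<\frac32\pi_2$ follows from
$\pi_1<\pi_2$. To see the latter, take a vertex $v$ and a configuration $C$ of $\pi_1-1$ pebbles from which
no pebble can be put on $v$, and add one pebble anywhere. If two pebbles could be placed on $v$, their leaf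
sets would be disjoint, so one of them would avoid the added pebble, and $C$ alone would put a pebble on $v$.
So a configuration of size $\pi_1$ is not $v^2$-solvable.
\end{proof}

\section{On a fixed graph the inequality holds eventually}\label{sec:eventual}

Let $d$ be the diameter of $G$. A pile of $2^d$ pebbles on one vertex is a universal coin: it buys one
pebble anywhere. If $C$ has $\pi_t(G)$ pebbles and $D$ asks for many pebbles on $u$, we split a solution of
$u^t$ into $t$ pieces. We will see that all but boundedly many pieces may be assumed to be universal
coins, unless so many pebbles lie close to $u$ that part of the demand on $u$ is cheap. The exceptional pieces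
can be spent on $u$ itself.

\begin{proof}[Proof of Theorem~\ref{thm:eventual}]
If $d=0$, then $G$ is a single vertex, $\pi(G,D)=|D|=\pi_{|D|}(G)$, and $K(G)=1$ works. Let $d\ge1$ and
$n=|V(G)|$.

Call a configuration \emph{$u$-solvable} if it is $u^1$-solvable, and order configurations pointwise. A
minimal $u$-solvable configuration has at most $\pi_1(G)$ pebbles, since a larger one would properly contain a
configuration of size $\pi_1(G)$, which is $u$-solvable. So for each $u$ there are finitely many of them, and
at least one, namely a single pebble on $u$. Let $\nu\ge1$ be the maximum over $u$ of the number of minimal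
$u$-solvable configurations, and let
\[
K=K(G)=2^d\nu+3n2^{d-1}.
\]
Let $D$ be a target with $a=D(u)\ge K$ for some $u$, let $t=|D|$, and let $|C|=\pi_t(G)$. We show that $C$ is
$D$-solvable.

First, $\pi_t(G)\ge2^dt$. Indeed, if $d(x,y)=d$, then by Lemma~\ref{lem:trees}(b) each pebble obtained on
$y$ from pebbles on $x$ has at least $2^d$ leaves; leaf sets are disjoint, so $2^dt-1$ pebbles on $x$ do not
solve $y^t$.

Let $m$ be the number of pebbles of $C$ at distance less than $d$ from $u$.

\medskip\noindent\emph{Case 1: $m\ge3n2^{d-1}$.} Here $2n$ pebbles on $u$ come at half price. While at
least $n2^{d-1}$ unused pebbles lie at distance less than $d$ from $u$, some vertex there has at least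
$2^{d-1}$ of them, and at most $2^{d-1}$ of these put one pebble on $u$. We can do this $2n$ times, because
before the last time at least $3n2^{d-1}-(2n-1)2^{d-1}\ge n2^{d-1}$ such pebbles remain. Since
$2n\le K\le a$, all $2n$ pebbles are demanded. Fill the remaining $t-2n$ demands one at a time, each from a
vertex with at least $2^d$ unused pebbles, using at most $2^d$ of them. Such a vertex always exists,
because even before the last of these steps the number of unused pebbles is at least
\[
2^dt-2n\cdot2^{d-1}-2^d(t-2n-1)=(n+1)2^d>n(2^d-1).
\]

\medskip\noindent\emph{Case 2: $m<3n2^{d-1}$.} Since $|C|=\pi_t(G)$, the configuration $C$ solves $u^t$. The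
leaf sets of the $t$ resulting pebbles on $u$ are disjoint, and each is $u$-solvable, so each contains a
minimal $u$-solvable configuration. Thus
\begin{equation}\label{eq:pieces}
C\ \ge\ A_1+\dots+A_t,\qquad\text{each $A_i$ minimal $u$-solvable.}
\end{equation}
Call a configuration \emph{pure} if it consists of $2^{d(x,u)}$ pebbles on one vertex $x$. Pure
configurations are minimal $u$-solvable, by Lemma~\ref{lem:trees}(b). Among all choices in
\eqref{eq:pieces}, take one with as many pure $A_i$ as possible.

We claim that no non-pure configuration $A$ occurs $2^d$ times or more among the $A_i$. Together, $2^d$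
copies of $A$ have $2^dA(x)$ pebbles on each vertex $x$. As $2^{d(x,u)}$ divides $2^d$, they contain
\[
\sum_xA(x)\,2^{d-d(x,u)}\ =\ 2^d\sum_xA(x)\,2^{-d(x,u)}\ \ge\ 2^d
\]
disjoint pure configurations, where the inequality is Lemma~\ref{lem:trees}(b) applied to a pebble on $u$
produced from $A$. So the $2^d$ copies could be replaced by $2^d$ pure configurations, contradicting the
choice of \eqref{eq:pieces}. (For example, on the path $x,y,u$ the configuration with two pebbles on $x$
and one on $y$ is minimal and not pure. Four copies of it have eight pebbles on $x$ and four on $y$,
which form four pure configurations.)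

There are at most $\nu$ non-pure minimal configurations, and each occurs fewer than $2^d$ times. Hence fewer
than $2^d\nu$ of the $A_i$ are non-pure. At most $m<3n2^{d-1}$ of the pure ones lie on a vertex at
distance less than $d$ from $u$, since each contains at least one pebble. So all but at most $K\le a$ of
the $A_i$ consist of $2^d$ pebbles on a single vertex. Use the exceptional $A_i$, and further ones up
to a total of $a$, to put $a$ pebbles on $u$. Each of the remaining $t-a$ pieces consists of $2^d$ pebbles
on one vertex and can supply one pebble to any vertex of $G$. This fills the remaining $t-a$ demands of $D$.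

\medskip
So $\pi(G,D)\le\pi_{|D|}(G)$ whenever $\max_vD(v)\ge K$. Every target with $|D|\ge nK$ satisfies
$\max_vD(v)\ge K$, so a target violating the inequality has $|D|<nK$, and there are finitely many of these.
\end{proof}

\begin{thebibliography}{1}
\bibitem{ABBH}
Matheus Adauto, Viktoriya Bardenova, Yunus Bidav, and Glenn Hurlbert,
\emph{Target Pebbling in Trees},
arXiv:2504.10460 (2025).
\end{thebibliography}

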